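\title{Tilings of the Aztec diamond by dominoes and square tetrominoes: a period 3 modulo 32}

\begin{abstract}
Let $M(n)$ be the number of tilings of the Aztec diamond of order $n$ by dominoes and $2\times2$ squares. A conjecture posed by Propp states that, for every $k\ge1$, the residue of $M(n)$ modulo $2^k$ is periodic with period dividing $2^k$. We show that this holds for $k\le4$ and fails for every $k\ge5$, and that $M$ modulo $32$ has least period $96$. The proof writes $M(n)=\sum_j2^jA_j(n)$, where $A_j(n)$ counts the $j$-element antichains of an explicit poset of lattice points. The counts $A_1,A_2,A_3$ are polynomials in $n$, whereas $729A_4(n)$ is a polynomial plus the indicator function of the multiples of $3$.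
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{domino} is a rectangle $[i,i+1]\times[j,j+2]$ (vertical) or $[i,i+2]\times[j,j+1]$ (horizontal), and a \emph{square tetromino} is a square $[i,i+2]\times[j,j+2]$, always with $i,j\in\mathbb Z$. The \emph{Aztec diamond} $AD_n$ of order $n\ge0$ is the union of the unit squares $[i,i+1]\times[j,j+1]$, $i,j\in\mathbb Z$, that are contained in $\{(x,y):|x|+|y|\le n+1\}$. Let $M(n)$ be the number of tilings of $AD_n$ by dominoes and square tetrominoes. The diamond $AD_0$ is empty, and $AD_1$ is a $2\times2$ square, which is tiled by two vertical dominoes, by two horizontal dominoes, or by one tetromino. The first values are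
\[
M(0)=1,\quad M(1)=3,\quad M(2)=19,\quad M(3)=293,\quad M(4)=10917 .
\]
The following conjecture was posed by Propp~\cite{Propp}.

\begin{quote}
\emph{For all $k\ge1$ and all $n\ge0$, the number $2^k$ divides $M(n+2^k)-M(n)$.}
\end{quote}

Equivalently, $n\equiv n'\pmod{2^k}$ should imply $M(n)\equiv M(n')\pmod{2^k}$. This is how a polynomial with integer coefficients behaves: the conjecture says that $M$, however fast it grows, does not increase $2$-adic distances. The values above agree with it, since all of them are odd and $M(4)-M(0)=4\cdot2729$. There is also a structural reason to expect it. We shall see that $M(n)$ modulo $2^k$ is determined by $k-1$ counting functions $A_1(n),\dots,A_{k-1}(n)$, each of which counts systems of lattice points constrained by linear conditions; if all of them were polynomials in $n$, the conjecture would follow (Remark~\ref{rem:guess}). The first three are polynomials. The fourth is not.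

Throughout, $\mathbb N=\{0,1,2,\dots\}$, the bracket $[\,\cdot\,]$ equals $1$ if the statement inside holds and $0$ otherwise, and $|p|$ is the sum of the entries of a vector $p$. A positive integer $\pi$ is an \emph{eventual period} of $M$ modulo $m$ if $M(n+\pi)\equiv M(n)\pmod m$ for all sufficiently large $n$.

\begin{theorem}\label{thm:main}
For every $k\ge5$ we have $M(2^k)-M(0)\equiv16\pmod{32}$. Hence $2^k\nmid M(2^k)-M(0)$, and the conjecture is false.
\end{theorem}

For instance, $M(32)\equiv17\not\equiv1=M(0)\pmod{32}$. Since $2^k\to0$ in the $2$-adic metric while $M(2^k)\equiv17\pmod{32}$, the function $M$ is not even $2$-adically continuous at $0$.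

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] For $1\le k\le4$ and all $n\ge0$, the number $2^k$ divides $M(n+2^k)-M(n)$.
\item[(b)] For $k\ge5$ and $n\ge0$,
\[
M(n+2^k)-M(n)\equiv16\bigl([3\mid n+2^k]-[3\mid n]\bigr)\pmod{32}.
\]
In particular, $32\mid M(n+32)-M(n)$ if and only if $n\equiv2\pmod3$.
\item[(c)] The sequence $M$ modulo $32$ is purely periodic with least period exactly $96$. For $k\ge5$, every eventual period of $M$ modulo $2^k$ is a multiple of $96$; in particular no power of $2$ is an eventual period.
\end{enumerate}
\end{theorem}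

By part (a), no instance of the conjecture that involves only diamonds of order less than $32$ can fail, so small values of $M$ cannot reveal the failure.

Section~\ref{sec:arith} states the two combinatorial inputs, Propositions~\ref{prop:expansion} and~\ref{prop:counts}, and derives both theorems from them. Section~\ref{sec:heights} proves the first by means of height functions. Sections~\ref{sec:inex}--\ref{sec:recip} prove the second: inclusion--exclusion reduces $A_4$ to the count of one four-point configuration, the bowtie; a generating function locates its period $3$; and a reciprocity argument extends the resulting formula from large $n$ to all $n\ge0$.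

\section{The antichain expansion and its arithmetic}\label{sec:arith}

\subsection{The poset $P_n$}

For $n\ge0$ let
\[
P_n=\{(a,b,c,d)\in\mathbb N^4:\ a+b+c+d\in\{n-1,\,n-2\}\},
\]
and for $p=(a_p,b_p,c_p,d_p)$ and $q=(a_q,b_q,c_q,d_q)$ put
\begin{equation}\label{eq:order}
p\le q\iff a_p\le a_q,\quad b_p\le b_q,\quad c_p\ge c_q,\quad d_p\ge d_q .
\end{equation}
The map $\rho(a,b,c,d)=(c,d,a,b)$ is an order-reversing involution of $P_n$. An \emph{antichain} is a set of pairwise incomparable elements; let $A_j(n)$ be the number of $j$-element antichains of $P_n$, so that $A_0(n)=1$.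

\begin{proposition}\label{prop:expansion}
For all $n\ge0$ we have $M(n)=\sum_{j\ge0}2^jA_j(n)$.
\end{proposition}

\begin{example}\label{ex:small}
The poset $P_0$ is empty, and $P_1$ is the single point $(0,0,0,0)$, which gives $1+2\cdot1=3=M(1)$. The poset $P_2$ consists of the origin, the points $(0,0,1,0)$ and $(0,0,0,1)$ below it, and the points $(1,0,0,0)$ and $(0,1,0,0)$ above it (Figure~\ref{fig:n2}, right). The only incomparable pairs are the lower pair and the upper pair, so $A_1(2)=5$, $A_2(2)=2$, and $1+2\cdot5+4\cdot2=19=M(2)$.
\end{example}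

There are $\binom{N+3}3$ points of $\mathbb N^4$ with entry sum $N$, so
\begin{equation}\label{eq:size}
A_1(n)=|P_n|=\binom{n+2}3+\binom{n+1}3=\frac{n(n+1)(2n+1)}6=\sum_{i=1}^ni^2 .
\end{equation}
Since $0\le A_j(n)\le\binom{|P_n|}{j}$, we have $A_j(n)=O(n^{3j})$.

\begin{proposition}\label{prop:counts}
\begin{enumerate}
\item[(a)] The functions $A_1,A_2,A_3$ agree on $\mathbb N$ with polynomials of degree at most $3,6,9$.
\item[(b)] There is a polynomial $g$ of degree at most $12$, integer-valued on $\mathbb N$, such that $729A_4(n)=[3\mid n]+g(n)$ for all $n\ge0$.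
\end{enumerate}
\end{proposition}

\subsection{Shifts by powers of 2}

The polynomials in Proposition~\ref{prop:counts} take integer values but need not have integer coefficients, and such a polynomial need not satisfy $2^k\mid f(n+2^k)-f(n)$: for $f(n)=\binom n2$ we have $f(2)-f(0)=1$. The loss is controlled by the degree. Recall that a polynomial of degree at most $D$ that is integer-valued on $\mathbb N$ is an integer combination of $\binom n0,\dots,\binom nD$. Let $v_2$ denote the exponent of $2$ in an integer.

\begin{lemma}\label{lem:shift}
Let $f$ be a polynomial of degree at most $D$, integer-valued on $\mathbb N$, and let $e\ge0$ satisfy $D<2^{e+1}$. Then $2^k$ divides $2^e\bigl(f(n+2^k)-f(n)\bigr)$ for all $n,k\ge0$.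
\end{lemma}

\begin{proof}
It suffices to treat $f(n)=\binom ni$ with $i\le D$. Vandermonde's identity gives $\binom{n+2^k}i-\binom ni=\sum_{l=1}^i\binom{2^k}l\binom n{i-l}$. From $\binom{2^k}l=\frac{2^k}l\binom{2^k-1}{l-1}$ we get $v_2\binom{2^k}l\ge k-v_2(l)$, and $v_2(l)\le e$ because $1\le l<2^{e+1}$.
\end{proof}

\begin{remark}\label{rem:guess}
Suppose that $A_j$ were a polynomial for every $j\ge1$. Its degree would be at most $3j<2^{j+1}$, and Lemma~\ref{lem:shift} with $e=j$ would show that each term $2^jA_j$ in Proposition~\ref{prop:expansion} changes by a multiple of $2^k$ under $n\mapsto n+2^k$. The conjecture would follow.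
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:sharp}(a),(b)]
Modulo $32$ the terms with $j\ge5$ in Proposition~\ref{prop:expansion} vanish. Since $729$ is odd, $16A_4\equiv16\cdot729A_4\pmod{32}$. Proposition~\ref{prop:counts}(b) gives, for all $n\ge0$,
\begin{equation}\label{eq:mod32}
M(n)\equiv1+2A_1(n)+4A_2(n)+8A_3(n)+16g(n)+16[3\mid n]\pmod{32}.
\end{equation}
Apply Lemma~\ref{lem:shift} to $A_1,A_2,A_3,g$ with $(D,e)=(3,1),(6,2),(9,3),(12,3)$. The terms $2A_1$, $4A_2$, $8A_3$, $16g$ change by multiples of $2^k$ under $n\mapsto n+2^k$, so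
\begin{equation}\label{eq:shift}
M(n+2^k)-M(n)\equiv16\bigl([3\mid n+2^k]-[3\mid n]\bigr)\pmod{2^{\min(k,5)}} .
\end{equation}
For $k\le4$ the right side is divisible by $2^k$, which is (a). For $k\ge5$ this is the congruence in (b). For $k=5$ we have $n+32\equiv n+2\pmod3$, and $[3\mid n+2]-[3\mid n]$ equals $-1,1,0$ for $n\equiv0,1,2\pmod3$; this gives the last claim of (b). Finally, $n=0$ and $k\ge5$ give $M(2^k)-M(0)\equiv-16\equiv16\pmod{32}$, which is Theorem~\ref{thm:main}.
\end{proof}

\subsection{The period modulo 32}

By~\eqref{eq:mod32} and Lemma~\ref{lem:shift}, the polynomial part of $M$ modulo $32$ has period $32$ and the last term has period $3$. To find the least period we must decide whether $48=3\cdot16$ is a period, that is, we need the effect of the shift by $16$ modulo $32$. Lemma~\ref{lem:shift} with $k=4$ controls $4A_2$ and $8A_3$ only modulo $16$. The missing factor $2$ comes from the symmetries of $P_n$.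

\begin{lemma}\label{lem:even}
The numbers $A_2(n)$ and $A_3(n)$ are even for all $n\ge0$.
\end{lemma}

\begin{proof}
Let $s_1$ exchange $a$ and $b$, and let $s_2$ exchange $c$ and $d$. The group $\Gamma=\{1,s_1,s_2,s_1s_2\}$ acts on $P_n$ by automorphisms, hence on the $j$-element antichains, with orbits of size $1$, $2$ or $4$. So $A_j(n)$ is congruent modulo $2$ to the number of $\Gamma$-invariant $j$-element antichains. Such an antichain is a union of $\Gamma$-orbits of points.

The fixed points are the points $(a,a,c,c)$. For all of them $2(a+c)$ is the even one of $n-1$, $n-2$; so for two of them $a\le a'$ forces $c\ge c'$, and they are comparable. An antichain therefore contains at most one fixed point. A point fixed by $s_1s_2$ has $a=b$ and $c=d$ and is fixed by $\Gamma$, so an orbit of size $2$ is of type~I, $\{(a,b,c,c),(b,a,c,c)\}$ with $a\ne b$, or of type~II, $\{(a,a,c,d),(a,a,d,c)\}$ with $c\ne d$.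

For $j=2$ and $j=3$ an invariant antichain thus contains exactly one orbit of size $2$. The involution $\rho$ maps antichains to antichains and satisfies $\rho s_1\rho=s_2$, so it permutes the invariant antichains; it exchanges types~I and~II, so it fixes none of them. Their number is even.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
By Lemma~\ref{lem:even}, the polynomials $A_2/2$ and $A_3/2$ are integer-valued. Apply Lemma~\ref{lem:shift} with $k=4$ to $A_2/2$ ($e=2$), $A_3/2$ ($e=3$) and $g$ ($e=3$). The terms $4A_2=2\cdot2^2(A_2/2)$, $8A_3=2\cdot2^3(A_3/2)$ and $16g=2\cdot2^3g$ change by multiples of $32$ under $n\mapsto n+16$. By~\eqref{eq:size},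
\[
A_1(n+16)-A_1(n)=\sum_{i=1}^{16}(n+i)^2\equiv\sum_{r=0}^{15}r^2=1240\equiv8\pmod{16}.
\]
Hence~\eqref{eq:mod32} gives
\[
M(n+16)-M(n)\equiv16\bigl(1+[3\mid n+16]-[3\mid n]\bigr)\pmod{32}.
\]
Adding this congruence for $n$, $n+16$, $n+32$, the brackets telescope to $[3\mid n+48]-[3\mid n]=0$, so $M(n+48)-M(n)\equiv48\equiv16\pmod{32}$ for all $n\ge0$. Applying this twice gives $M(n+96)\equiv M(n)\pmod{32}$.

Thus $M$ modulo $32$ defines a function $\varphi$ on $\mathbb Z/96\mathbb Z$. Let $S$ be the subgroup of all $t\in\mathbb Z/96\mathbb Z$ with $\varphi(m+t)=\varphi(m)$ for all $m$. We have just seen that $48\notin S$, and $32\notin S$ by part (b) with $n=0$. A nonzero subgroup of $\mathbb Z/96\mathbb Z$ contains a subgroup of prime order, namely $\{0,48\}$ or $\{0,32,64\}$; hence $S=\{0\}$. Now let $\pi$ be an eventual period of $M$ modulo $2^k$ with $k\ge5$. It is an eventual period modulo $32$, and every residue class modulo $96$ contains arbitrarily large $n$, so the class of $\pi$ lies in $S$ and $96\mid\pi$. In particular the least period modulo $32$ is $96$.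
\end{proof}

\section{From tilings to antichains}\label{sec:heights}

We prove Proposition~\ref{prop:expansion}. For $n=0$ both sides equal $1$, so fix $n\ge1$.

Cutting every tetromino into two dominoes turns a tiling counted by $M(n)$ into a domino tiling $T$ with some marked $2\times2$ blocks. If the blocks of $T$ that may be marked are pairwise disjoint, then every subset of them occurs, and $M(n)$ is a sum of powers of $2$ over domino tilings. Cutting always horizontally does not achieve this, because three stacked horizontal dominoes contain two overlapping blocks. The direction of the cut has to depend on the parity of the center of the block. Height functions produce the right rule, and at the same time they identify domino tilings with order ideals of $P_n$ and markable blocks with maximal elements. Recall that an \emph{order ideal} of a finite poset is a subset $I$ that contains every element below an element of $I$; we write $\max I$ for the set of its maximal elements.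

\subsection{Height functions}

A \emph{cell} is a unit square of $AD_n$. For $i,j\ge0$ the square $[i,i+1]\times[j,j+1]$ is a cell if and only if $i+j\le n-1$, and the other quadrants are mirror images. Let $V$ be the set of corners of cells. A point $(x,y)\in V$ is \emph{even} if $x+y\equiv n\pmod2$ and \emph{odd} otherwise. It is \emph{interior} if all four unit squares around it are cells, which means $|x|+|y|\le n-1$. The other points of $V$ are the \emph{boundary points}: the even points with $|x|+|y|=n$ and the odd points with $|x|+|y|=n+1$, $xy\ne0$.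

An \emph{edge} is a side of a cell; it joins an even point and an odd point. We orient horizontal edges from even to odd and vertical edges from odd to even, and write $u\to v$ for an oriented edge, an \emph{arrow}. The corners of a cell alternate in parity and its sides alternate in direction, so the four sides of a cell form a directed cycle. An edge with an interior endpoint is a side of two cells. The other edges join two boundary points and are sides of one cell; these \emph{boundary edges} form a closed path through all boundary points. A horizontal boundary arrow goes from an even point $(x,y)$ to $(x',y)$ with $|x'|=|x|+1$, and a vertical one goes from an odd point $(x,y')$ to $(x,y)$ with $|y'|=|y|+1$.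

For $v=(x,y)\in V$ put
\[
H_-(v)=2|x|-[v\text{ odd}],\qquad H_+(v)=2n-2|y|+[v\text{ odd}].
\]
Let $\mathcal H$ be the set of functions $H:V\to\mathbb Z$ such that
\begin{enumerate}
\item[(H1)] $H=H_-$ at all boundary points;
\item[(H2)] $H(v)-H(u)\in\{1,-3\}$ for every arrow $u\to v$.
\end{enumerate}
Given a domino tiling, call an edge \emph{crossed} if it separates the two cells of one domino.

\begin{lemma}\label{lem:heights}
For every domino tiling $T$ of $AD_n$ there is a unique $H\in\mathcal H$ that changes by $-3$ along the crossed arrows and by $+1$ along the others. The map $T\mapsto H$ is a bijection from domino tilings onto $\mathcal H$.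
\end{lemma}

\begin{proof}
Each cell has exactly one crossed side, so the prescribed changes add up to $1+1+1-3=0$ around it. Since $AD_n$ is simply connected, they add up to $0$ along every closed path of edges, and there is a unique $H$ with these changes and $H(0,n)=0$. Boundary edges are not crossed, so $H$ rises by $1$ along boundary arrows. So does $H_-$: from $2|x|$ to $2(|x|+1)-1$ along a horizontal one, and from $2|x|-1$ to $2|x|$ along a vertical one. As $H_-(0,n)=0$, condition (H1) holds.

Conversely, let $H\in\mathcal H$ and mark the arrows along which $H$ changes by $-3$. Around a cell with $t$ marked sides the changes add up to $4-4t=0$, so every cell has exactly one marked side. By (H1) no boundary edge is marked. The marked edges therefore pair up the cells into dominoes, and $H$ is the height function of this tiling.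
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (-1,0) rectangle (1,2);
\fill[gray!35] (-1,-2) rectangle (1,0);
\draw[thick] (-1,1) rectangle (1,2) (-1,0) rectangle (1,1) (-1,-1) rectangle (1,0)
  (-1,-2) rectangle (1,-1) (1,-1) rectangle (2,1) (-2,-1) rectangle (-1,1);
\foreach \x/\y/\h in {0/2/0,0/-2/0,1/2/1,-1/2/1,1/-2/1,-1/-2/1,1/1/2,-1/1/2,1/-1/2,-1/-1/2,2/1/3,-2/1/3,2/-1/3,-2/-1/3,2/0/4,-2/0/4,0/0/0,1/0/1,-1/0/1}
  \node[circle,fill=white,inner sep=1pt] at (\x,\y) {\small$\h$};
\node[circle,draw,fill=white,inner sep=1pt] at (0,1) {\small$3$};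
\node[circle,draw,fill=white,inner sep=1pt] at (0,-1) {\small$3$};
\node (o) at (6,0) {\small$(0,0,0,0)$};
\node (a) at (4.8,1.4) {\small$(1,0,0,0)$};
\node (b) at (7.2,1.4) {\small$(0,1,0,0)$};
\node[draw] (c) at (4.8,-1.4) {\small$(0,0,1,0)$};
\node[draw] (d) at (7.2,-1.4) {\small$(0,0,0,1)$};
\draw (c)--(o)--(a) (d)--(o)--(b);
\end{tikzpicture}
\caption{Left: a domino tiling of the Aztec diamond of order $2$ with its height function. At the two circled points the height can be lowered by $4$; the shaded blocks around them are disjoint, and each can be merged into a tetromino. Right: the poset $P_2$, larger elements drawn higher; the boxed elements form the order ideal that corresponds to the tiling.}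
\label{fig:n2}
\end{figure}

\begin{lemma}\label{lem:bounds}
The functions $H_-$ and $H_+$ belong to $\mathcal H$. Every $H\in\mathcal H$ satisfies $H\equiv H_-\pmod4$ and $H_-\le H\le H_+$.
\end{lemma}

\begin{proof}
Along a horizontal arrow $H_-$ changes by $\pm2-1\in\{1,-3\}$ and $H_+$ by $+1$. Along a vertical arrow $H_-$ changes by $+1$ and $H_+$ by $\pm2-1$. At an even boundary point $H_+=2n-2|y|=2|x|$, and at an odd one $H_+=2n-2(n+1-|x|)+1=2|x|-1$. So $H_\pm\in\mathcal H$. For $H\in\mathcal H$ the difference $H-H_-$ vanishes on the boundary and changes by a multiple of $4$ along every edge, which gives the congruence.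

For the bounds, note that $H$ rises by at most $L$ along a directed path of $L$ arrows. Conditions (H1) and (H2) and the functions $H_\pm$ are invariant under $x\mapsto-x$ and $y\mapsto-y$, and on the boundary $H=H_-=H_+$; so consider an interior point $(x,y)$ with $x,y\ge0$. Let it first be even, and put $k=(n-x-y)/2$, so that $(x+k,y+k)$ is an even boundary point, with height $2(x+k)$. The directed path $(x,y)\to(x+1,y)\to(x+1,y+1)\to\dots\to(x+k,y+k)$ has $2k$ arrows, so $H(x,y)\ge2(x+k)-2k=2x$. The directed path $(x+k,y+k)\to(x+k-1,y+k)\to(x+k-1,y+k-1)\to\dots\to(x,y)$ has $2k$ arrows, so $H(x,y)\le2(x+k)+2k=2n-2y$. If $(x,y)$ is odd, the arrows $(x,y)\to(x,y+1)$ and $(x+1,y)\to(x,y)$ join it to even points, for which the bounds are now known, and give $H(x,y)\ge H(x,y+1)-1\ge2x-1$ and $H(x,y)\le H(x+1,y)+1\le2n-2y+1$.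
\end{proof}

For the two endpoints $w,w'$ of an edge put $\kappa(w,w')=1$ if $w'\to w$ and $\kappa(w,w')=3$ if $w\to w'$. Then $H_-(w)-H_-(w')\equiv\kappa(w,w')\pmod4$. For a function $H\equiv H_-\pmod4$ the change along an arrow is congruent to $1$ modulo $4$, so (H2) is equivalent to the inequalities
\begin{equation}\label{eq:kappa}
H(w)\le H(w')+\kappa(w,w')\qquad\text{for all ordered pairs }(w,w')\text{ of endpoints of an edge.}
\end{equation}

\subsection{Bricks}

Think of $H\in\mathcal H$ as a surface built over $H_-$ by raising interior points in steps of $4$. We record the step from height $\ell-2$ to height $\ell+2$ at $v$ as a pair $(v,\ell)$. Formally, a \emph{brick} is a pair $(v,\ell)$ with $v$ interior, $\ell\equiv H_-(v)+2\pmod4$ and $H_-(v)<\ell<H_+(v)$. The bricks with a given $v$ form the \emph{column} of $v$. The inequalities~\eqref{eq:kappa} say which bricks must be in place before which, and the coordinates of $P_n$ make this order explicit.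

\begin{lemma}\label{lem:bricks}
The map sending $(a,b,c,d)$ to $(v,\ell)$, where $v=(a-b,\,d-c)$ and $\ell=2(a+b)+2-[v\text{ odd}]$, is a bijection from $P_n$ onto the set of bricks; points of entry sum $n-1$ go to odd $v$ and points of entry sum $n-2$ to even $v$. Order the bricks by means of this bijection.
\begin{enumerate}
\item[(i)] Each column is a chain, ordered by $\ell$.
\item[(ii)] If $w,w'$ are the endpoints of an edge, $\kappa=\kappa(w,w')$, and $(w,\ell)$ and $(w',\ell-\kappa)$ are bricks, then $(w',\ell-\kappa)\le(w,\ell)$.
\item[(iii)] If $p<q$, then there is a sequence of bricks from $q$ to $p$ in which every step passes from some $(w,\ell)$ to some $(w',\ell-1)$ with $\kappa(w,w')=1$.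
\end{enumerate}
\end{lemma}

\begin{proof}
Write $v=(x,y)$ and $s=a+b$. Since $x+y\equiv a+b+c+d\pmod2$, the parity of $v$ is as stated, and $|x|+|y|\le a+b+c+d\le n-1$, so $v$ is interior. We have
\[
\ell=2s+1,\ \ c+d=n-1-s\quad(v\text{ odd});\qquad \ell=2s+2,\ \ c+d=n-2-s\quad(v\text{ even}).
\]
Given $v$, the point $(a,b,c,d)$ is determined by $s$, and it has entries in $\mathbb N$ exactly when $s\equiv x\pmod2$, $s\ge|x|$ and $c+d\ge|y|$; the condition $c+d\equiv y\pmod 2$ is then automatic from the parity of $v$. For odd $v$ this means $|x|\le s\le n-1-|y|$, and $\ell$ runs in steps of $4$ from $2|x|+1=H_-(v)+2$ to $2n-1-2|y|=H_+(v)-2$. For even $v$ it means $|x|\le s\le n-2-|y|$, and $\ell$ runs in steps of $4$ from $2|x|+2=H_-(v)+2$ to $2n-2-2|y|=H_+(v)-2$. These are the columns.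

(i) Raising $\ell$ by $4$ raises $s$ by $2$ and adds $(1,1,-1,-1)$ to $(a,b,c,d)$.

(ii) In passing from $(w,\ell)$ to $(w',\ell-\kappa)$, a horizontal move changes $a-b$ by $\pm1$ and fixes $d-c$, and a vertical move does the opposite. The formulas for $\ell$ and $c+d$ give the following changes.
\[
\begin{array}{c|c|c|c|c|l}
\kappa & w & \text{edge} & \text{change of }s & \text{change of }c+d & \text{effect}\\ \hline
1&\text{odd}&\text{horizontal}&-1&0&\text{one of }a,b\text{ drops by }1\\
1&\text{even}&\text{vertical}&0&+1&\text{one of }c,d\text{ rises by }1\\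
3&\text{even}&\text{horizontal}&-1&+2&\text{one of }a,b\text{ drops; }c,d\text{ both rise}\\
3&\text{odd}&\text{vertical}&-2&+1&a,b\text{ both drop; one of }c,d\text{ rises}
\end{array}
\]
In each case the new point is smaller in the order~\eqref{eq:order}.

(iii) Lowering $a$ or $b$ by $1$ at a point of entry sum $n-1$ moves an odd $v$ horizontally and changes $\ell$ from $2s+1$ to $2(s-1)+2$; raising $c$ or $d$ by $1$ at a point of entry sum $n-2$ moves an even $v$ vertically and changes $\ell$ from $2s+2$ to $2s+1$. Both are steps of the required kind. Let $p<q$. If $|q|=n-1$, then $|q|\ge|p|$; were $a_q=a_p$ and $b_q=b_p$, we would have $c_q+d_q\ge c_p+d_p$ with $c_q\le c_p$ and $d_q\le d_p$, hence $p=q$. So $a_q>a_p$ or $b_q>b_p$, and we lower that coordinate of $q$ by $1$. If $|q|=n-2$, then $|q|\le|p|$; were $c_q=c_p$ and $d_q=d_p$, we would have $a_q+b_q\le a_p+b_p$ with $a_q\ge a_p$ and $b_q\ge b_p$, hence $p=q$. So $c_q<c_p$ or $d_q<d_p$, and we raise that coordinate by $1$. The new point lies in $P_n$, is smaller than $q$ and is still at least $p$. Since $P_n$ is finite, iteration reaches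 $p$.
\end{proof}

From now on we identify $P_n$ with the set of bricks. For $n=2$ the bricks are $((0,\pm1),1)$, $((0,0),2)$ and $((\pm1,0),3)$; the height function in Figure~\ref{fig:n2} arises from $H_-$ by laying the two lowest ones.

\begin{lemma}\label{lem:ideals}
The map $H\mapsto I(H)=\{(v,\ell)\in P_n:\ell<H(v)\}$ is a bijection from $\mathcal H$ onto the set of order ideals of $P_n$. Its inverse sends $I$ to the function $H_I$ that equals $H_-$ on the boundary and $H_-(v)+4\cdot\#(I\cap\text{column of }v)$ at interior $v$.
\end{lemma}

\begin{proof}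
Let $H\in\mathcal H$ and $(w,\ell)\in I(H)$. Since $\ell\equiv H(w)+2\pmod4$, we have $H(w)\ge\ell+2$. If $(w',\ell-1)$ is a brick with $\kappa(w,w')=1$, then $H(w')\ge H(w)-1>\ell-1$, so $(w',\ell-1)\in I(H)$. By Lemma~\ref{lem:bricks}(iii), $I(H)$ is an order ideal.

Let $I$ be an order ideal and $H=H_I$. Then (H1) holds, $H\equiv H_-\pmod4$ and $H\ge H_-$. By Lemma~\ref{lem:bricks}(i), $I$ meets each column in an initial segment, so a brick $(v,\ell)$ lies in $I$ if and only if $\ell\le H(v)-2$. We verify~\eqref{eq:kappa} for a pair $(w,w')$, with $\kappa=\kappa(w,w')$. If $H(w)=H_-(w)$, then $H(w)\le H_-(w')+\kappa\le H(w')+\kappa$. Otherwise $w$ is interior and $(w,\ell)\in I$ for $\ell=H(w)-2$. We have $\ell-\kappa\equiv H_-(w')+2\pmod4$, so $\ell-\kappa$ differs from $H_-(w')$ and from $H_+(w')$, and there are three cases.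
\begin{itemize}
\item If $H_-(w')<\ell-\kappa<H_+(w')$, then $w'$ is interior, because $H_-=H_+$ on the boundary, and $(w',\ell-\kappa)$ is a brick. It lies in $I$ by Lemma~\ref{lem:bricks}(ii), so $H(w')\ge\ell-\kappa+2=H(w)-\kappa$.
\item If $\ell-\kappa<H_-(w')$, the congruence gives $H(w')\ge H_-(w')\ge\ell-\kappa+2=H(w)-\kappa$.
\item If $\ell-\kappa>H_+(w')$, then $H_+(w)\le H_+(w')+\kappa<\ell$, which is impossible for a brick $(w,\ell)$.
\end{itemize}
So $H_I\in\mathcal H$, and $I(H_I)=I$ by the description of $I$ above. Finally, for $H\in\mathcal H$ the bounds $H_-\le H\le H_+$ of Lemma~\ref{lem:bounds} show that $I(H)$ has $(H(v)-H_-(v))/4$ bricks in the column of $v$, so $H_{I(H)}=H$.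
\end{proof}

\subsection{Down vertices and tetrominoes}

Let $T$ be a domino tiling with height function $H$, and let $1_v$ be the indicator function of $v$. An interior point $v$ is a \emph{down vertex} of $T$ if $H-4\cdot1_v\in\mathcal H$. Let $B_v$ be the $2\times2$ block centered at $v$, and let $o(v)$ be ``vertical'' for even $v$ and ``horizontal'' for odd $v$.

\begin{lemma}\label{lem:down}
\begin{enumerate}
\item[(i)] The map $(v,\ell)\mapsto v$ is a bijection from $\max I(H)$ onto the set of down vertices of $T$.
\item[(ii)] An interior point $v$ is a down vertex if and only if $B_v$ is covered by two dominoes of $T$ of orientation $o(v)$.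
\item[(iii)] The blocks of two distinct down vertices share no cell.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Removing a maximal element $(v,\ell)$ from $I(H)$ leaves an order ideal, whose height function is $H-4\cdot1_v$ by Lemma~\ref{lem:ideals}; so $v$ is a down vertex. A column is a chain and contains at most one maximal element, so the map is injective. If $v$ is a down vertex, then $I(H-4\cdot1_v)=I(H)\setminus\{(v,H(v)-2)\}$ is an order ideal with one element fewer than $I(H)$, so $(v,H(v)-2)$ is maximal in $I(H)$.

(ii) Lowering $H(v)$ by $4$ preserves (H1). It raises by $4$ the change along the two arrows leaving $v$ and lowers by $4$ the change along the two arrows entering $v$. So (H2) persists if and only if the leaving arrows have change $-3$ and the entering ones have change $+1$, that is, the leaving arrows are crossed and the entering ones are not. For even $v$ the leaving arrows are horizontal; both are crossed exactly when $B_v$ is covered by two vertical dominoes, and then the vertical edges at $v$ are not crossed. For odd $v$ the leaving arrows are vertical; both are crossed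 exactly when $B_v$ is covered by two horizontal dominoes, and then the horizontal edges at $v$ are not crossed.

(iii) Suppose that $B_v$ and $B_w$ share a cell, $v\ne w$. By (ii) both blocks are unions of dominoes of $T$, so the domino covering that cell lies in $B_v\cap B_w$. Two distinct blocks share two cells only when their centers are adjacent. Then $v$ and $w$ have different parities, so $o(v)\ne o(w)$, while the common domino has both orientations. This is a contradiction.
\end{proof}

In Figure~\ref{fig:n2} the central block is also covered by two horizontal dominoes, but its center is even, so it is not a down vertex.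

\begin{proof}[Proof of Proposition~\ref{prop:expansion}]
In a tiling by dominoes and tetrominoes, replace each tetromino $B_v$ by two dominoes of orientation $o(v)$. By Lemma~\ref{lem:down}(ii) this gives a domino tiling $T$ and a set of down vertices of $T$, the centers of the tetrominoes. Conversely, for any set of down vertices of $T$ the blocks are disjoint by Lemma~\ref{lem:down}(iii), and each can be merged into a tetromino. These constructions are mutually inverse, so $M(n)$ is the sum over $T$ of $2$ raised to the number of down vertices. By Lemmas~\ref{lem:heights}, \ref{lem:ideals} and~\ref{lem:down}(i), $M(n)=\sum_I2^{\#\max I}$, summed over the order ideals of $P_n$. The map $I\mapsto\max I$ is a bijection from order ideals onto antichains, with inverse sending an antichain to the set of elements below or equal to one of its members.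
\end{proof}

\section{Inclusion--exclusion}\label{sec:inex}

Incomparability is not a linear condition on coordinates, but comparability is. We therefore express $A_m(n)$ through the numbers
\[
N_Q(n)=\#\{\text{order-preserving maps }Q\to P_n\}
\]
for small posets $Q$. A tuple $(p_1,\dots,p_m)\in P_n^m$ lists an $m$-element antichain exactly when $p_i\le p_k$ fails for all $i\ne k$. Expanding $\prod_{i\ne k}(1-[p_i\le p_k])$ and summing over tuples gives a sum over sets $R$ of ordered pairs $(i,k)$ with $i\ne k$ in $\{1,\dots,m\}$. View $R$ as a directed graph and write $i\preceq k$ if $R$ contains a directed path, possibly empty, from $i$ to $k$. This is the \emph{preorder generated by $R$}. Indices with $i\preceq k\preceq i$ form a class, and the classes form a poset $Q(R)$. A tuple satisfies $p_i\le p_k$ for all $(i,k)\in R$ if and only if it is constant on classes and order-preserving on $Q(R)$. Hence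
\begin{equation}\label{eq:inex}
m!\,A_m(n)=\sum_R(-1)^{|R|}N_{Q(R)}(n),
\end{equation}
where $|R|$ is the number of pairs. For $m=2$ this reads $2A_2=|P_n|^2-2\,\#\{(p,q):p\le q\}+|P_n|$; in $P_2$ there are $5+8=13$ pairs $p\le q$, and $25-26+5=2\cdot2$, as in Example~\ref{ex:small}.

\begin{lemma}\label{lem:cancel}
In~\eqref{eq:inex}, the sets $R$ for which $Q(R)$ contains a chain of three elements contribute $0$ in total.
\end{lemma}

\begin{proof}
Fix a preorder whose poset of classes has a chain $K_1<K_2<K_3$, and fix $i\in K_1$, $j\in K_2$, $k\in K_3$. Let $R$ generate this preorder. Adding the pair $(i,k)$ to $R$ does not change the preorder, since $i\preceq k$ already. Removing it does not either. Indeed, $R$ contains paths from $i$ to $j$ and from $j$ to $k$. If the first used the pair $(i,k)$ we would have $k\preceq j$, and if the second did we would have $j\preceq i$; both are false. So $k$ remains reachable from $i$ after the removal, and every use of $(i,k)$ in a path can be rerouted. Toggling $(i,k)$ is thus an involution on the sets $R$ generating the given preorder, and it reverses the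 sign $(-1)^{|R|}$.
\end{proof}

Let $m\le4$. The remaining posets $Q$ have at most four elements and no chain of three. The number $N_Q$ is the product of the numbers $N_{Q'}$ over the connected components $Q'$ of the comparability graph. In a component with at least two elements, every element is either minimal or maximal and each relation joins a minimal element to a maximal one, so the graph is bipartite and determines the component once we say which side is lower. The connected bipartite graphs on at most four vertices are the stars with $0,1,2,3$ leaves, the path on four vertices and the $4$-cycle. The components are therefore: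
\begin{itemize}
\item a \emph{star}, one element below, or above, $t$ pairwise incomparable elements, $0\le t\le3$;
\item the \emph{zigzag} $p_1\le q_1\ge p_2\le q_2$ (its reversal is the same poset);
\item the \emph{bowtie}, with $p_1,p_2\le p_3,p_4$ (all four relations).
\end{itemize}

Stars and zigzags are trees and can be summed from the leaves inward. The tool is the following lemma; its range of validity, which extends to some negative $N$, is what yields polynomials for all $n\ge0$ and not only for large $n$.

\begin{lemma}\label{lem:sum}
Let $f$ be a polynomial in $r\ge1$ variables and $S(N)=\sum_{t\in\mathbb N^r,\ |t|=N}f(t)$, an empty sum for $N<0$. Then $S$ agrees with a polynomial for all integers $N\ge-(r-1)$.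
\end{lemma}

\begin{proof}
By linearity let $f=\prod_i\binom{t_i}{k_i}$, and put $K=\sum_ik_i$. Since $\sum_t\binom tkz^t=z^k/(1-z)^{k+1}$, we get $\sum_{N\ge0}S(N)z^N=z^K/(1-z)^{K+r}$, so $S(N)=\binom{N+r-1}{K+r-1}$ for $N\ge0$. For $-(r-1)\le N<0$ we have $0\le N+r-1<K+r-1$, so this polynomial in $N$ vanishes, as does $S(N)$.
\end{proof}

\begin{lemma}\label{lem:trees}
If $Q$ is a star or the zigzag, then $N_Q(n)$ agrees with a polynomial for all $n\ge0$.
\end{lemma}

\begin{proof}
For $p=(a,b,c,d)\in P_n$ let $u(p)=\#\{q\in P_n:q\ge p\}$ and $u^*(p)=\#\{q\in P_n:q\le p\}$. Write $q\ge p$ as $q=(a+\alpha,b+\beta,c-\gamma,d-\delta)$ with $\alpha,\beta\ge0$, $0\le\gamma\le c$, $0\le\delta\le d$. Given $\gamma$, $\delta$ and $|q|$, the equation $\alpha+\beta=\gamma+\delta+|q|-|p|$ has right side at least $-1$ and has $\gamma+\delta+|q|-|p|+1$ solutions. Adding over the two values of $|q|$ gives $2(\gamma+\delta)+1$ if $|p|=n-1$ and $2(\gamma+\delta)+3$ if $|p|=n-2$. The sum of $2(\gamma+\delta)$ over the allowed $\gamma,\delta$ is $(c+1)(d+1)(c+d)$, so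
\[
u(p)=\begin{cases}(c+1)(d+1)(c+d+1),&|p|=n-1,\\(c+1)(d+1)(c+d+3),&|p|=n-2.\end{cases}
\]
Since $u^*(p)=u(\rho(p))$, the function $u^*$ is given by the same formulas in $(a,b)$.

For a star with $t$ leaves, $N_Q$ is $\sum_pu(p)^t$ or $\sum_pu^*(p)^t$. On each of the slices $|p|=n-1$ and $|p|=n-2$ the summand is a polynomial, and Lemma~\ref{lem:sum} applies with $r=4$ and $N\ge-2$.

For the zigzag, fix $p=p_2\le q=q_1$; then $p_1$ and $q_2$ can be chosen in $u^*(q)u(p)$ ways. Write $p=(a,b,c+\gamma,d+\delta)$ and $q=(a+\alpha,b+\beta,c,d)$ with all eight parameters in $\mathbb N$, and fix $\tau,\tau'\in\{1,2\}$ with $|p|=n-\tau$, $|q|=n-\tau'$. These two conditions read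
\[
a+b+c+d+\gamma+\delta=n-\tau,\qquad\alpha+\beta=\gamma+\delta+\tau-\tau',
\]
and the summand is a polynomial in the parameters. Expand it in monomials in $\alpha,\beta$ and sum over $(\alpha,\beta)$. As $\gamma+\delta+\tau-\tau'\ge-1$, Lemma~\ref{lem:sum} with $r=2$ gives a polynomial in the other six parameters. Lemma~\ref{lem:sum} with $r=6$ and $N=n-\tau\ge-2$ then gives a polynomial in $n$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:counts}(a)]
For $m\le3$ only stars occur as components, so $A_m$ is a polynomial on $\mathbb N$ by~\eqref{eq:inex} and Lemmas~\ref{lem:cancel} and~\ref{lem:trees}. Its degree is at most $3m$ because $A_m(n)=O(n^{3m})$.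
\end{proof}

For $m=4$ the bowtie enters. It has four elements, so it occurs only as $Q(R)$ itself, with all classes singletons. Then $R$ is contained in the set of its four relations, and it contains all of them because there are no paths of length two. So the sign is $+1$, and there are $\binom42=6$ such $R$, one for each choice of the two lower indices. We have proved the following.

\begin{corollary}\label{cor:reduction}
Let $N_{\bowtie}(n)=\#\{(p_1,p_2,p_3,p_4)\in P_n^4:\ p_1,p_2\le p_3,p_4\}$. There is a polynomial $E$ with $24A_4(n)=6N_{\bowtie}(n)+E(n)$ for all $n\ge0$.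
\end{corollary}

\section{The bowtie count}\label{sec:bowtie}

The bowtie has no leaf. Summing over $p_3$ and $p_4$ first leads to the common upper bounds of $p_1$ and $p_2$, which are described by maxima and minima of their coordinates, and Lemma~\ref{lem:sum} does not apply. We first show where the period $3$ comes from.

\subsection{Two families of bowties}\label{sub:families}

Use the order~\eqref{eq:order} on all of $\mathbb N^4$. For any $a,b,c,d\in\mathbb N$ the points
\[
p_1=(0,b,c,d),\quad p_2=(a,0,c,d),\quad p_3=(a,b,0,d),\quad p_4=(a,b,c,0)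
\]
satisfy $p_1,p_2\le p_3,p_4$. If we require $|p_i|=N$ for all $i$, then $a=b=c=d$ and $3a=N$. This family has $[3\mid N]$ members, with generating function $1/(1-z^3)$.

Now add one degree of freedom: let $p_1=(0,b,c+e,d)$ with $e\in\mathbb N$, which preserves the four relations. The conditions $|p_2|=|p_3|=|p_4|=N$ give $b=c=d=t$ and $a=N-2t$, and $|p_1|=N$ gives $e=N-3t$. So $t$ ranges over $0\le t\le N/3$, and there are $\lfloor N/3\rfloor+1$ members, with generating function $1/\bigl((1-z)(1-z^3)\bigr)$. The new parameter has multiplied the generating function by $1/(1-z)$ and has kept the simple poles at the primitive cube roots of unity.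

The general computation follows this pattern. There are twelve additional parameters; each contributes a factor $1/(1-z)$ up to terms without a periodic part; and at a primitive cube root of unity $(1-z)^{12}$ equals $729$.

\subsection{The generating function}

Let $x_1,\dots,x_4$ be variables, $X=x_1x_2x_3x_4$ and $y_i=X/x_i$. Consider the sum of $x_1^{|p_1|}\cdots x_4^{|p_4|}$ over all quadruples in $\mathbb N^4$ with $p_1,p_2\le p_3,p_4$, where $p_i=(a_i,b_i,c_i,d_i)$. The conditions on the $a$-, $b$-, $c$- and $d$-coordinates are independent, so the sum is a product of four factors.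

The $a$-coordinates satisfy $\max(a_1,a_2)\le\min(a_3,a_4)$. If $a_1<a_2$, write $a_1=m$, $a_2=m+1+t$, $a_3=a_2+t_3$, $a_4=a_2+t_4$ with $m,t,t_3,t_4\in\mathbb N$; the monomial $\prod_ix_i^{a_i}$ is $X^my_1^{1+t}x_3^{t_3}x_4^{t_4}$. If $a_2\le a_1$, write $a_2=m$, $a_1=m+t$, $a_3=a_1+t_3$, $a_4=a_1+t_4$; the monomial is $X^my_2^tx_3^{t_3}x_4^{t_4}$. So the $a$-coordinates, and equally the $b$-coordinates, contribute $U_1+U_2$, where
\[
U_1=\frac{y_1}{(1-X)(1-y_1)(1-x_3)(1-x_4)},\qquad U_2=\frac1{(1-X)(1-y_2)(1-x_3)(1-x_4)} .
\]
The $c$-coordinates satisfy $\max(c_3,c_4)\le\min(c_1,c_2)$, which is the same condition with the index pairs $(1,2)$ and $(3,4)$ exchanged. So the $c$- and the $d$-coordinates each contribute $W_3+W_4$, where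
\[
W_3=\frac{y_3}{(1-X)(1-y_3)(1-x_1)(1-x_2)},\qquad W_4=\frac1{(1-X)(1-y_4)(1-x_1)(1-x_2)} .
\]
A point $p_i$ lies in $P_n$ when $|p_i|=n-\tau_i$ with $\tau_i\in\{1,2\}$. Let $\mathbf1=(1,1,1,1)$. For $\tau\in\mathbb N^4$ and a power series $\Phi$ in $x_1,\dots,x_4$ with rational coefficients define the \emph{shifted diagonal}
\[
G_\tau(\Phi)=\sum_{n\ge0}\bigl([x^{n\mathbf1-\tau}]\,\Phi\bigr)z^n ,
\]
where $[x^\mu]\Phi$ is the coefficient of $x^\mu=\prod_ix_i^{\mu_i}$, equal to $0$ if some $\mu_i<0$. Let $N_\tau(n)$ be the number of quadruples as above with $|p_i|=n-\tau_i$ for all $i$. Then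
\begin{equation}\label{eq:Ntau}
N_{\bowtie}(n)=\sum_{\tau\in\{1,2\}^4}N_\tau(n),\qquad\sum_{n\ge0}N_\tau(n)z^n=G_\tau\bigl((U_1+U_2)^2(W_3+W_4)^2\bigr).
\end{equation}
The two families of Section~\ref{sub:families} are the computations $G_0\bigl(\prod_i(1-y_i)^{-1}\bigr)=1/(1-z^3)$ and $G_0\bigl((1-x_1)^{-1}\prod_i(1-y_i)^{-1}\bigr)=1/\bigl((1-z)(1-z^3)\bigr)$, with $a,b,c,d$ the exponents of $y_1,\dots,y_4$ and $e$ that of $x_1$.

\subsection{Elimination}

We work modulo series whose coefficients are eventually polynomial. Let $\mathcal R=\mathbb Q[z,(1-z)^{-1}]$, viewed as a ring of power series. By partial fractions, an element of $\mathcal R$ is a polynomial in $z$ plus a linear combination of the series $(1-z)^{-j}=\sum_n\binom{n+j-1}{j-1}z^n$, $j\ge1$, and the polynomials $\binom{n+j-1}{j-1}$ span all polynomials in $n$. This gives two facts.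
\begin{enumerate}
\item[(R1)] A power series lies in $\mathcal R$ if and only if its coefficients agree with a polynomial in $n$ for all large $n$.
\item[(R2)] If $\lambda\in\mathcal R$ and $\lambda(z)\to0$ as $z\to\infty$, then the polynomial part of $\lambda$ vanishes, and the coefficients of $\lambda$ agree with a polynomial for all $n\ge0$.
\end{enumerate}

Fix $\tau$ and write $G=G_\tau$. Multiplication by $X$ moves one step along the diagonal, so $G(X\Phi)=zG(\Phi)$ and
\begin{equation}\label{eq:diag}
G\bigl((1-X)\Phi\bigr)=(1-z)\,G(\Phi).
\end{equation}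
Since $x_iy_i=X$, we have $1-X=(1-x_i)+x_i(1-y_i)$. So whenever $1-x_i$ and $1-y_i$ both occur in a denominator, one of them can be traded for $1-z$. For $\mu,r,s\in\mathbb N^4$ put
\[
\Phi(\mu;r,s)=x^\mu\prod_{i=1}^4(1-x_i)^{-r_i}(1-y_i)^{-s_i},
\]
and let $e_i$ be the $i$-th unit vector. If $r_i,s_i\ge1$, then~\eqref{eq:diag} gives
\begin{equation}\label{eq:trade}
(1-z)\,G\bigl(\Phi(\mu;r,s)\bigr)=G\bigl(\Phi(\mu;r-e_i,s)\bigr)+G\bigl(\Phi(\mu+e_i;r,s-e_i)\bigr).
\end{equation}

\begin{lemma}\label{lem:elim}
\begin{enumerate}
\item[(i)] If $s_l=0$ for some $l$, then $G(\Phi(\mu;r,s))\in\mathcal R$.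
\item[(ii)] $G(\Phi(\mu;r,\mathbf1))-(1-z)^{-|r|}\,G(\Phi(\mu;0,\mathbf1))\in\mathcal R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We induct on $|r|+|s|$. If $r_i,s_i\ge1$ for some $i$, both terms on the right of~\eqref{eq:trade} have smaller $|r|+|s|$ and still have $s_l=0$, and $1-z$ is invertible in $\mathcal R$. It remains to treat the case $r_is_i=0$ for all $i$. Let $I=\{i:s_i\ge1\}$, so that $l\notin I$.

Let $I=\emptyset$. The coefficient of $z^n$ is $\prod_i[x_i^{n-\tau_i-\mu_i}](1-x_i)^{-r_i}$. If all $r_i\ge1$, each factor is a polynomial in $n$ for large $n$. If some $r_i=0$, the product vanishes unless $n=\tau_i+\mu_i$. In both cases (R1) applies.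

Let $I\ne\emptyset$. Consider a term of the expansion that contributes to the coefficient of $z^n$; let $T_k$ be its exponent of $y_k$ for $k\in I$, and $T=\sum_{k\in I}T_k$. Every $y_k$ with $k\in I$ contains $x_l$, so comparing exponents of $x_l$ gives $\mu_l+T\le n-\tau_l$. For $i\in I$ we have $r_i=0$, and comparing exponents of $x_i$ gives $\mu_i+T-T_i=n-\tau_i$. Subtracting, $T_i\le\tau_i+\mu_i-\tau_l-\mu_l$ for every $i\in I$. So $T$ is bounded independently of $n$, hence so is $n=T-T_i+\tau_i+\mu_i$, and $G(\Phi)$ is a polynomial.

(ii) We induct on $|r|$, the case $r=0$ being trivial. If $r_i\ge1$, apply~\eqref{eq:trade} with $s=\mathbf1$. The second term on the right lies in $\mathcal R$ by (i), and the first is covered by the induction hypothesis; divide by $1-z$.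
\end{proof}

The hypothesis in (i) is used to obtain the upper bound on $T$, and it cannot be dropped, as the first family of Section~\ref{sub:families} shows: the period $3$ requires all four factors $1-y_i$.

\subsection{The pole at the cube roots of unity}

\begin{proposition}\label{prop:pole}
There is $\lambda\in\mathcal R$ such that
\[
F(z):=\sum_{n\ge0}N_{\bowtie}(n)z^n=\frac4{729}\cdot\frac1{1-z^3}+\lambda(z).
\]
\end{proposition}

\begin{proof}
Fix $\tau\in\{1,2\}^4$. Each product $U_iU_jW_kW_l$ has the form $(1-X)^{-4}\Phi(\mu;2\cdot\mathbf1,s)$ with $s=e_i+e_j+e_k+e_l$, and by~\eqref{eq:diag} the factor $(1-X)^{-4}$ becomes $(1-z)^{-4}$ under $G_\tau$. All entries of $s$ are nonzero only for $U_1U_2W_3W_4$, which occurs in $(U_1+U_2)^2(W_3+W_4)^2$ with coefficient $2\cdot2=4$ and has numerator $y_1y_3$. By~\eqref{eq:Ntau} and Lemma~\ref{lem:elim},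
\[
\sum_{n\ge0}N_\tau(n)z^n-\frac4{(1-z)^{4+8}}\,G_\tau\Bigl(\frac{y_1y_3}{\prod_i(1-y_i)}\Bigr)\in\mathcal R .
\]
The coefficient of $z^n$ in the last $G_\tau$ is the number of $(T_1,\dots,T_4)\in\mathbb N^4$ with $T_1,T_3\ge1$ and $T-T_i=n-\tau_i$ for all $i$, where $T=\sum_iT_i$. Adding the four equations gives $3T=4n-|\tau|$, so $n\equiv|\tau|\pmod3$ is necessary. In that case the equations have the unique solution $T_i=\frac{n-|\tau|}3+\tau_i$, which has all $T_i\ge1$ when $n\ge|\tau|$. So this $G_\tau$ equals $z^{|\tau|}/(1-z^3)$ plus a polynomial that accounts for $n<|\tau|$. Since $\sum_{\tau\in\{1,2\}^4}z^{|\tau|}=(z+z^2)^4$, we obtain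
\[
F(z)-\frac{4(z+z^2)^4}{(1-z)^{12}(1-z^3)}\in\mathcal R .
\]
Let $\zeta$ be a primitive cube root of unity. Then $\zeta+\zeta^2=-1$ and $(1-\zeta)^2=1-2\zeta+\zeta^2=-3\zeta$, so $(1-\zeta)^{12}=3^6\zeta^6=729$. The polynomial $4(z+z^2)^4-\frac4{729}(1-z)^{12}$ therefore vanishes at both primitive cube roots of unity and is divisible by $1+z+z^2$. Dividing it by $(1-z)^{12}(1-z^3)=(1-z)^{13}(1+z+z^2)$ shows that
\[
\frac{4(z+z^2)^4}{(1-z)^{12}(1-z^3)}-\frac4{729}\cdot\frac1{1-z^3}\in\mathcal R .\qedhere
\]
\end{proof}

The value of the constant matters. In Corollary~\ref{cor:reduction} it is multiplied by $6/24=1/4$, which leaves $1/729$, a quotient of odd numbers. This is why the period $3$ is visible in the parity of $A_4$, and hence in $M$ modulo $32$.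

\begin{remark}\label{rem:large}
By (R1), Proposition~\ref{prop:pole} and Corollary~\ref{cor:reduction} give $729A_4(n)=[3\mid n]+g(n)$ with a polynomial $g$ for all $n\ge n_0$, for some $n_0$. Applying Lemma~\ref{lem:shift} to $n\mapsto g(n+n_0)$ yields~\eqref{eq:shift} for $n\ge n_0$. So $M(n+32)-M(n)\equiv16\pmod{32}$ for all large $n$ divisible by $3$, which already disproves the conjecture. The next section is needed for the statements about all $n\ge0$, among them Theorem~\ref{thm:main}.
\end{remark}

\section{Reciprocity and small values of $n$}\label{sec:recip}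

A polynomial part in $\lambda$ would alter finitely many coefficients of $F$, possibly the one at $n=0$. By (R2) it is excluded once we know that $F(z)\to0$ as $z\to\infty$. The expansion of $F$ at infinity has a combinatorial meaning: $N_\tau(n)$ counts lattice points in a translated cone, and replacing $z$ by $1/z$ counts lattice points in the interior of the oppositely translated cone.

\subsection{Lattice points in translated cones}

A \emph{rational cone} $C\subset\mathbb R^D$ is a set defined by finitely many inequalities $L\ge0$, where the $L$ are nonzero linear forms with rational coefficients. It is \emph{full-dimensional} if its interior $C^\circ$ is nonempty; then $C^\circ$ is the set where all $L>0$. It is \emph{pointed} if it contains no line, and \emph{simplicial} if it is the set of nonnegative combinations of $D$ linearly independent integer vectors. We use the textbook fact that a full-dimensional pointed rational cone is a finite union of simplicial cones with pairwise disjoint interiors.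

\begin{lemma}[Stanley-type reciprocity]\label{lem:recip}
Let $C\subset\mathbb R^D$ be a full-dimensional pointed rational cone, $\nu$ a linear form with integer coefficients that is positive on $C\setminus\{0\}$, and $\eta\in\mathbb R^D$. Then the series
\[
\sigma(z)=\sum_{w\in\mathbb Z^D\cap(\eta+C)}z^{\nu(w)},\qquad\sigma^\circ(z)=\sum_{w\in\mathbb Z^D\cap(-\eta+C^\circ)}z^{\nu(w)}
\]
are rational functions, and $\sigma(1/z)=(-1)^D\sigma^\circ(z)$ as rational functions.
\end{lemma}

For $D=1$, $C=[0,\infty)$, $\nu(w)=w$ and $-1<\eta\le0$, the lemma says that $\sigma(z)=1/(1-z)$ satisfies $\sigma(1/z)=-z/(1-z)$.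

\begin{proof}
Decompose $C$ into simplicial cones $\Delta$. Their boundaries overlap, so we make them half-open. Choose $\xi\in C^\circ$ on none of the finitely many hyperplanes spanned by facets of the cones $\Delta$, and put
\[
\Delta^\pm=\{w\in\Delta:\ w\pm\epsilon\xi\in\Delta\text{ for all small }\epsilon>0\}.
\]
Let $w\in C$. For small $\epsilon>0$ the point $w+\epsilon\xi$ lies in $C$, on none of the hyperplanes, and on a side of each that does not depend on $\epsilon$. So it lies in the interior of exactly one $\Delta$, the same for all small $\epsilon$, and $w\in\Delta$ because $\Delta$ is closed. Thus $C$ is the disjoint union of the sets $\Delta^+$. The same argument shows that the sets $\Delta^-$ partition the set of $w\in C$ with $w-\epsilon\xi\in C$ for small $\epsilon>0$. This set is $C^\circ$: it contains $C^\circ$, and if $L(w)=0$ for a defining form $L$, then $L(w-\epsilon\xi)=-\epsilon L(\xi)<0$.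

Fix $\Delta$ with integer generators $v_1,\dots,v_D$ and write $\xi=\sum_j\xi_jv_j$. All $\xi_j$ are nonzero by the choice of $\xi$. Let $J=\{j:\xi_j<0\}$, with complement $J^c$. A point $\sum_j\lambda_jv_j$ lies in $\Delta^+$ when $\lambda_j>0$ for $j\in J$ and $\lambda_j\ge0$ for $j\notin J$, and $\Delta^-$ has the same description with $J^c$ in place of $J$. Let $\mathrm{Box}_J$ be the bounded set of points with $\lambda_j\in(0,1]$ for $j\in J$ and $\lambda_j\in[0,1)$ for $j\notin J$. Every point of $\Delta^+$ is uniquely the sum of a point of $\mathrm{Box}_J$ and an $\mathbb N$-combination of the integer vectors $v_j$, and $\nu(v_j)\ge1$. Hence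
\[
\sum_{w\in\mathbb Z^D\cap(\eta+\Delta^+)}z^{\nu(w)}=\frac{\sum_{w\in\mathbb Z^D\cap(\eta+\mathrm{Box}_J)}z^{\nu(w)}}{\prod_j(1-z^{\nu(v_j)})},
\]
with a finite sum in the numerator. Put $v=\sum_jv_j$. Since $1/(1-z^{-m})=-z^m/(1-z^m)$, replacing $z$ by $1/z$ gives $(-1)^D\sum_wz^{\nu(v-w)}/\prod_j(1-z^{\nu(v_j)})$. The map $w\mapsto v-w$ sends $\eta+\sum_j\lambda_jv_j$ to $-\eta+\sum_j(1-\lambda_j)v_j$, so it is a bijection from $\mathbb Z^D\cap(\eta+\mathrm{Box}_J)$ onto $\mathbb Z^D\cap(-\eta+\mathrm{Box}_{J^c})$. By the displayed formula applied to $-\eta$ and $J^c$, the result is $(-1)^D$ times the series of $\mathbb Z^D\cap(-\eta+\Delta^-)$. Summing over $\Delta$ completes the proof.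
\end{proof}

\subsection{The cone of bowties}

\begin{lemma}\label{lem:infinity}
$F(z)\to0$ as $z\to\infty$.
\end{lemma}

\begin{proof}
On $\mathbb R^{13}$ use the coordinates $a_i,b_i,c_i$ ($1\le i\le4$) and $\nu$, and define linear forms $d_i=\nu-a_i-b_i-c_i$. Let $C$ be the rational cone given by
\[
a_i,b_i,c_i,d_i\ge0\ \ (1\le i\le4),\qquad a_k-a_i,\ b_k-b_i,\ c_i-c_k,\ d_i-d_k\ge0\ \ (i\in\{1,2\},\ k\in\{3,4\}).
\]
It is full-dimensional: the point with $\nu=6$ and $(a_i,b_i,c_i,d_i)$ equal to $(1,1,2,2)$ for $i=1,2$ and $(2,2,1,1)$ for $i=3,4$ satisfies all inequalities strictly. Since $\nu=a_i+b_i+c_i+d_i$ for every $i$, the form $\nu$ is positive on $C\setminus\{0\}$; in particular $C$ contains no line.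

Fix $\tau\in\{1,2\}^4$. A quadruple counted by $N_\tau(n)$ has $p_i=(a_i,b_i,c_i,n-\tau_i-a_i-b_i-c_i)$. So $N_\tau(n)$ counts the $w\in\mathbb Z^{13}$ with $\nu(w)=n$ that satisfy the inequalities of $C$ with $d_i$ replaced by $d_i-\tau_i$. To each defining form $L$ of $C$ there thus corresponds an affine function $L'=L+\text{(integer constant)}$, and the conditions are $L'(w)\ge0$. This region need not be a translate of $C$: an apex would have all $L'=0$, hence $\nu=\tau_i$ for all $i$. Only its lattice points matter, however. If $\eta$ is any point with $-1<L'(\eta)\le0$ for all $L$, then for $w\in\mathbb Z^{13}$ the integer $L'(w)$ is nonnegative if and only if $L'(w)\ge L'(\eta)$, that is, $L(w-\eta)\ge0$. Let $\eta$ be the point with $\nu(\eta)=\frac12$ and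
\[
(a_i,b_i,c_i,d_i-\tau_i)(\eta)=\begin{cases}(\frac14,\frac14,0,0)-\frac{\tau_i}4\mathbf1,&i=1,2,\\[2pt](0,0,\frac14,\frac14)-\frac{\tau_i}4\mathbf1,&i=3,4.\end{cases}
\]
This is consistent, because these entries add up to $\frac12-\tau_i$. All entries lie in $\{0,-\frac14,-\frac12\}$. For $i\in\{1,2\}$ and $k\in\{3,4\}$, the differences $a_k-a_i$ and $b_k-b_i$ equal $-\frac14+\frac{\tau_i-\tau_k}4$ at $\eta$, and the differences $c_i-c_k$ and $(d_i-\tau_i)-(d_k-\tau_k)$ equal $-\frac14-\frac{\tau_i-\tau_k}4$; these values also lie in $\{0,-\frac14,-\frac12\}$. Hence $\sum_nN_\tau(n)z^n$ is the series $\sigma(z)$ of Lemma~\ref{lem:recip} for $C$, $\nu$, $\eta$.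

Let $w$ be a lattice point of $-\eta+C^\circ$, so that $L(w)>-L(\eta)$ for all $L$. Then $a_i(w)>-a_i(\eta)\ge0$, so $a_i(w)\ge1$, and the same holds for $b_i$ and $c_i$. Also $d_i(w)+\tau_i>-(d_i(\eta)-\tau_i)\ge0$, so $d_i(w)\ge1-\tau_i$. Therefore $\nu(w)\ge4-\tau_i\ge2$. By Lemma~\ref{lem:recip}, $\sigma(1/z)=O(z^2)$ as $z\to0$. Summing over $\tau$ by~\eqref{eq:Ntau} gives the claim.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:counts}(b)]
In Proposition~\ref{prop:pole} both $F(z)$ and $1/(1-z^3)$ tend to $0$ as $z\to\infty$, so $\lambda(z)$ does. By (R2), the difference $N_{\bowtie}(n)-\frac4{729}[3\mid n]$ agrees with a polynomial for all $n\ge0$. By Corollary~\ref{cor:reduction}, so does $A_4(n)-\frac6{24}\cdot\frac4{729}[3\mid n]=A_4(n)-\frac1{729}[3\mid n]$. Let $g$ be the polynomial with $g(n)=729A_4(n)-[3\mid n]$ for $n\ge0$. It takes integer values on $\mathbb N$, and its degree is at most $12$ because $A_4(n)=O(n^{12})$.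
\end{proof}

With Propositions~\ref{prop:expansion} and~\ref{prop:counts} established, the proofs of Theorems~\ref{thm:main} and~\ref{thm:sharp} in Section~\ref{sec:arith} are complete.

\begin{thebibliography}{1}

\bibitem{Propp}
James Propp, \emph{Some 2-adic conjectures concerning polyomino tilings of Aztec diamonds}, arXiv:2204.00158 (2022).

\end{thebibliography}
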